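# Adjoint Riesz transforms on Damek–Ricci spaces at the endpoint $p=1$

## 1. Averages at size $e^s$, weighted by $1/(s-t)$

Let $N$ be $\mathbb R^n$ with the dilations $\delta_a(u)=a^{1/2}u$, or more generally one of the H-type groups recalled in Section 2. For the moment we use only the following. $N$ is a group with a Haar measure $du$ that is invariant under left and right translations and under $u\mapsto u^{-1}$. Its dilations satisfy $|\delta_aE|=a^Q|E|$ for some $Q>0$. There is a continuous function $\|\cdot\|\ge0$ on $N$ with $\|\delta_au\|=a\|u\|$, $\|u^{-1}\|=\|u\|$ and $\|uv\|\le C_0(\|u\|+\|v\|)$, where $C_0\ge1$. For $N=\mathbb R^n$ take $\|u\|=|u|^2/4$, $Q=n/2$, $C_0=2$. Put $B(r)=\{\|u\|<r\}$, so that $|B(r)|=\omega r^Q$ with $\omega=|B(1)|$.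

For a function $\zeta$ on $N$ and $s\in\mathbb R$ let $\zeta_{(s)}(u)=e^{-Qs}\zeta(\delta_{e^{-s}}u)$. This has the same integral as $\zeta$, and it lives at size $e^s$. Convolution is $(f*\zeta)(u)=\int f(u')\zeta(u'^{-1}u)\,du'$. For $f$ on $N\times\mathbb R$ write $f_s=f(\cdot,s)$ and define
$$W_\zeta f(u,t)=\int_{s\ge t+1}\frac1{s-t}\,(f_s*\zeta_{(s)})(u)\,ds .\tag{1}$$
So $W_\zeta$ looks upward from height $t$, averages each layer $f_s$ at size $e^s$, and adds the results with the weight $1/(s-t)$, which just fails to be integrable. Is there a bound $|\{|W_\zeta f|>\lambda\}|\le C\lambda^{-1}\|f\|_1$?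

Suppose first that $\zeta$ is bounded, supported in $B(1)$, and $\int\zeta=1$. Let $R$ be large, $r=2C_0e^R$, and let $f$ be the indicator of the slab $B(r)\times[0,R]$. If $u\in B(r/2C_0)$ and $0\le s\le R$, then every point $u'=uv^{-1}$ with $\|v\|<e^s$ satisfies $\|u'\|<C_0(r/2C_0+e^R)=r$. Hence $(f_s*\zeta_{(s)})(u)=\int\zeta=1$. For $0\le t\le R/2$ this gives
$$W_\zeta f(u,t)=\int_{t+1}^R\frac{ds}{s-t}=\log(R-t)\ge\log\tfrac R2 .$$
With $\lambda=\frac12\log\frac R2$ the set $\{W_\zeta f>\lambda\}$ has measure at least $|B(r/2C_0)|\frac R2=\frac12(2C_0)^{-Q}\|f\|_1$, so $\lambda\,|\{W_\zeta f>\lambda\}|\ge c\,(\log R)\,\|f\|_1$. There is no bound.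

If instead $\int\zeta=0$, the slab gives $W_\zeta f=0$ at these points. In Section 12 we prove that a mean-zero $\zeta$ with a little smoothness does give the bound (Proposition 4).

This dichotomy decides the question of these notes. On a Damek–Ricci space $S=N\rtimes\mathbb R_+$ there are Riesz transforms $\mathcal R_0,\dots,\mathcal R_n$, with $\mathcal R_0$ in the direction of $\mathbb R_+$ and the others in the directions of $N$. We ask which adjoints $\mathcal R_j^*$ are of weak type $(1,1)$. For $j\ge1$ we shall see that $\mathcal R_j^*$ is a local singular integral, plus an $L^1$-bounded operator, plus a superposition of operators $W_\zeta$ with $\int\zeta=0$. For $j=0$ the kernel has a positive tail whose total mass between layers $t$ and $t'$ is of order $1/|t-t'|$, as for $W_\zeta$ with $\int\zeta>0$. It also has a negative core that hides this tail from the slab, and the task there is to choose $f$ so that the core is not seen.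

## 2. H-type groups, Damek–Ricci spaces, and the theorems

**Definition (H-type group).** $N$ is a connected, simply connected nilpotent Lie group of step at most $2$ whose Lie algebra $\mathfrak n=\mathfrak v\oplus\mathfrak z$ carries an inner product such that $\mathfrak v\perp\mathfrak z$, $[\mathfrak v,\mathfrak v]=\mathfrak z$, $[\mathfrak n,\mathfrak z]=\{0\}$, and
$$|\mu[x,\cdot]|=|\mu|\,|x|\qquad\forall x\in\mathfrak v,\ \forall\mu\in\mathfrak z^* ,$$
where $\mu[x,\cdot]\in\mathfrak v^*$ and $\mathfrak v^*,\mathfrak z^*$ carry the dual norms. Put $m_{\mathfrak v}=\dim\mathfrak v\ge1$, $m_{\mathfrak z}=\dim\mathfrak z\ge0$, $n=m_{\mathfrak v}+m_{\mathfrak z}$. The degenerate case $\mathfrak z=\{0\}$, $N=\mathbb R^n$, is allowed.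

The first nonabelian example is the Heisenberg group: $\mathfrak v=\mathbb R^2$, $\mathfrak z=\mathbb R$, $[x,y]=x_1y_2-x_2y_1$. For $\mu\in\mathbb R$ the functional $y\mapsto\mu(x_1y_2-x_2y_1)$ has norm $|\mu|\,|x|$, as required.

If $m_{\mathfrak z}\ge1$, then $m_{\mathfrak v}$ is even: for $|\mu|=1$ the map $J_\mu$ on $\mathfrak v$ given by $\langle J_\mu x,y\rangle=\mu[x,y]$ is skew and $|J_\mu x|=|x|$, and an invertible skew matrix has even size. The H-type condition also gives $|[x,x']|\le|x|\,|x'|$.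

We use exponential coordinates $(x,z)$, so $(x,z)(x',z')=(x+x',z+z'+\frac12[x,x'])$, and the dilations $\delta_a(x,z)=(a^{1/2}x,az)$. Then $|\delta_aE|=a^Q|E|$ with $Q=\frac12m_{\mathfrak v}+m_{\mathfrak z}$. Put
$$\|(x,z)\|=\big((|x|^2/4)^2+|z|^2\big)^{1/2}.$$
Clearly $\|\delta_au\|=a\|u\|$, $\|u^{-1}\|=\|u\|$, $|x|\le2\|u\|^{1/2}$ and $|z|\le\|u\|$. Moreover
$$\|uu'\|\le\tfrac14|x+x'|^2+|z|+|z'|+\tfrac12|x||x'|\le4(\|u\|+\|u'\|),$$
because $\frac14|x+x'|^2\le\frac12(|x|^2+|x'|^2)\le2(\|u\|+\|u'\|)$ and $\frac12|x||x'|\le\|u\|+\|u'\|$. So $C_0=4$ is admissible in Section 1, for every $N$.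

**Definition (Damek–Ricci space).** $S=N\rtimes\mathbb R_+$ with product $(u,a)(u',a')=(u\,\delta_a(u'),aa')$.

We write $g=(u,a)$, $t=\log a$, and $g'=(u',a')$, $t'=\log a'$. The right Haar measure is $d\rho=du\,\frac{da}a=du\,dt$. Left translation by $p=(u_p,a_p)$ multiplies $\rho$ by $a_p^Q$, so the left Haar measure is $d\rho_L=a^{-Q}d\rho$. We have $g'^{-1}g=(\delta_{1/a'}(u'^{-1}u),a/a')$. One consequence will be used repeatedly. If an operator has a kernel $k$ (with respect to $\rho$) with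
$$|k(g,g')|\le a'^{-Q}\varepsilon(g'^{-1}g),\qquad\varepsilon\in L^1(\rho),\tag{2}$$
then it is bounded on $L^1(\rho)$, since substituting $g=g'h$ gives $\int|k(g,g')|\,d\rho(g)\le a'^{-Q}a'^{Q}\int\varepsilon\,d\rho$.

Fix orthonormal bases of $\mathfrak v$ and $\mathfrak z$, and let $X^N_1,\dots,X^N_{m_{\mathfrak v}}$, $\partial_{z_1},\dots,\partial_{z_{m_{\mathfrak z}}}$ be the corresponding left-invariant fields on $N$. On $S$ take the left-invariant fields
$$X_0=a\partial_a=\partial_t,\qquad X_j=a^{1/2}X_j^N\ (1\le j\le m_{\mathfrak v}),\qquad X_{m_{\mathfrak v}+k}=a\,\partial_{z_k}\ (1\le k\le m_{\mathfrak z}).$$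
Their flows are right translations, so they are skew-adjoint for $\rho$. Let $\nabla=(X_0,\dots,X_n)$. The distinguished Laplacian is $\Delta=\nabla^*\nabla=-\sum_{j=0}^nX_j^2$, a positive self-adjoint operator on $L^2(\rho)$. In the degenerate case $\Delta=-(a\partial_a)^2-a\sum_j\partial_{x_j}^2$.

The Riesz transforms are $\mathcal R_j=X_j\Delta^{-1/2}$, $0\le j\le n$. On $L^2$ they are bounded since $\|\nabla f\|_2^2=\langle\Delta f,f\rangle=\|\Delta^{1/2}f\|_2^2$. We quote that they are bounded on $L^p(\rho)$ for every $p\in(1,\infty)$.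

**Definition (weak type).** $T$ is of weak type $(1,1)$ if $\rho(\{|Tf|>\lambda\})\le C\lambda^{-1}\|f\|_{L^1(\rho)}$ for all $\lambda>0$ and all $f\in L^1\cap L^2(\rho)$. It is of restricted weak type $(1,1)$ if this holds for indicator functions $f$.

The source of the problem is Jie Liu and Alessio Martini, "Riesz transforms for the distinguished Laplacian on Damek-Ricci spaces and operator-valued multivariate spectral multipliers", arXiv:2602.02062 (2026). The problem comes with the information that, in the degenerate case, $\mathcal R_j^*$ with $j>0$ is known to be of weak type $(1,1)$, and that it is not known whether the same holds for $\mathcal R_0^*$. We prove the following.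

**Theorem A.** Let $N$ be of H-type, $\mathfrak z=\{0\}$ allowed. (i) $\mathcal R_j^*$ is of weak type $(1,1)$ for $1\le j\le n$. (ii) $\mathcal R_0^*$ is not of weak type $(1,1)$.

**Theorem B.**
1. For $X=\sum_{j=0}^nc_jX_j$, $c_j\in\mathbb C$, the operator $(X\Delta^{-1/2})^*$ is of weak type $(1,1)$ if and only if $c_0=0$.
2. $\mathcal R_0^*$ is not even of restricted weak type $(1,1)$. Moreover, if $\Psi\ge0$ is nondecreasing on $[0,\infty)$ and $\Psi(y)=o(\log y)$ as $y\to\infty$, there is no $C$ with $\lambda\rho(|\mathcal R_0^*f|>\lambda)\le C\int|f|\,(1+\Psi(|f|/\lambda))\,d\rho$ for all $\lambda>0$ and all bounded compactly supported $f$.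
3. As $p\to1^+$: $\|\mathcal R_j^*\|_{L^p\to L^{p,\infty}}=O(1)$ for $j\ge1$, while $\|\mathcal R_0^*\|_{L^p\to L^{p,\infty}}\ge c/(p-1)$.

So the answer depends on $j$ only through whether $j=0$, and it does not depend on $N$. Below, constants $C,c>0$ may change from line to line, and functions may be taken real.

## 3. The distance formula and the kernel of $\Delta^{-1/2}$

Let $d$ be the left-invariant Riemannian distance on $S$ for which the $X_j$ are orthonormal. With $w=u'^{-1}u=(x_w,z_w)$ put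
$$V=V(g,g')=\big(a+a'+\tfrac{|x_w|^2}4\big)^2+|z_w|^2,\qquad D=V^{1/2}.\tag{3}$$
The distance formula of Anker, Damek and Yacoub, Ann. Sc. Norm. Sup. Pisa 23 (1996), reads
$$V=4aa'\cosh^2\tfrac d2=2aa'(1+\cosh d)=aa'e^d(1+e^{-d})^2 .\tag{4}$$
For $\mathfrak z=0$ it is classical. With $y=a^{1/2}$ the metric $\frac{da^2}{a^2}+\frac{|dx|^2}{a}$ becomes $4\,\frac{dy^2+|d(x/2)|^2}{y^2}$, four times the hyperbolic metric of curvature $-1$, so $\cosh\frac d2=\frac{y^2+y'^2+|x-x'|^2/4}{2yy'}$. From (3), (4) we read off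
$$d\ge|t-t'|,\qquad\max(a+a',\|w\|)\le D\le a+a'+\|w\| ,\tag{5}$$
the first because $V\ge(a+a')^2=4aa'\cosh^2\frac{t-t'}2$. The second holds since $D$ is the length of the vector $(a+a'+\frac{|x_w|^2}4,z_w)$. Also
$$(aa')^{-Q/2}e^{-Qd/2}=D^{-Q}(1+e^{-d})^Q,\qquad2aa'\sinh d=V\tanh\tfrac d2 .\tag{6}$$
If a derivation $Y$ acts in $g'$, differentiating $V=2aa'(1+\cosh d)$ gives
$$YV=(Y\log a')\,V+V\tanh(\tfrac d2)\,Yd .\tag{7}$$

We next find the kernel. The Laplace–Beltrami operator is $\mathcal L=\sum X_j^*X_j$ with adjoints in $L^2(\rho_L)$. Since $\rho_L=a^{-Q}\rho$, the adjoint of $X_0$ there is $-X_0+Q$ and that of $X_j$, $j\ge1$, is $-X_j$. So $\mathcal L=-\sum X_j^2+QX_0$. As $a^{-Q/2}X_0a^{Q/2}=X_0+\frac Q2$ and $-(X_0+\frac Q2)^2+Q(X_0+\frac Q2)=-X_0^2+\frac{Q^2}4$, we get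
$$\Delta=a^{-Q/2}\big(\mathcal L-\tfrac{Q^2}4\big)a^{Q/2},$$
where multiplication by $a^{-Q/2}$ is an isometry of $L^2(\rho_L)$ onto $L^2(\rho)$ preserving $C_c^\infty$. ($\mathcal L$ is essentially self-adjoint on $C_c^\infty$ since $S$ is complete, hence so is $\Delta$.) The heat kernel of $\mathcal L$ with respect to $\rho_L$ is a positive function $h_T(d(g,g'))$ of the distance; this radiality is part of the cited results. Hence $e^{-T\Delta}$ has the kernel
$$p_T(g,g')=e^{Q^2T/4}(aa')^{-Q/2}h_T(d(g,g'))\tag{8}$$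
with respect to $\rho$. Since $\Delta^{-1/2}=\pi^{-1/2}\int_0^\infty T^{-1/2}e^{-T\Delta}\,dT$, its kernel is
$$K(g,g')=(aa')^{-Q/2}\varphi(d(g,g')),\qquad\varphi(r)=\pi^{-1/2}\int_0^\infty T^{-1/2}e^{Q^2T/4}h_T(r)\,dT .\tag{9}$$
Formally $\mathcal R_j^*=-\Delta^{-1/2}X_j$, so integration by parts suggests that $\mathcal R_j^*$ has the kernel $k_j(g,g')=X_j^{g'}K(g,g')$, with $X_j$ acting in $g'$. Lemma 2 makes this precise.

For $h_T$ we use the explicit formulas. Let $\mathcal D_1=-\frac1{\sinh s}\frac d{ds}$, $\mathcal D_2=-\frac1{\sinh(s/2)}\frac d{ds}$. By Anker, Damek and Yacoub, and by the classical formulas on real hyperbolic spaces if $\mathfrak z=0$, $h_T(r)$ equals a positive constant times $T^{-1/2}e^{-Q^2T/4}$ times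

- (I) $m_{\mathfrak z}$ even, $m_{\mathfrak v}$ even: $\ \mathcal D_1^{m_{\mathfrak z}/2}\mathcal D_2^{m_{\mathfrak v}/2}e^{-s^2/4T}$ at $s=r$;
- (II) $m_{\mathfrak z}$ odd: $\displaystyle\int_r^\infty\frac{\sinh s}{(\cosh s-\cosh r)^{1/2}}\,\mathcal D_1^{(m_{\mathfrak z}+1)/2}\mathcal D_2^{m_{\mathfrak v}/2}e^{-s^2/4T}\,ds$;
- (III) $\mathfrak z=0$, $n$ odd: $\displaystyle\int_r^\infty\frac{\sinh(s/2)}{(\cosh(s/2)-\cosh(r/2))^{1/2}}\,\mathcal D_2^{(n+1)/2}e^{-s^2/4T}\,ds$.

One can remember where they come from. On functions of $t$ alone $\Delta$ is $-\partial_t^2$, so the integral over $N$ of $p_T((u,e^s),e)$ is the heat kernel $(4\pi T)^{-1/2}e^{-s^2/4T}$ of $\mathbb R$. After replacing $u$ by $\delta_{a^{1/2}}u$, (4) says $\cosh d=\cosh r+\frac{|z|^2}2$ with $\cosh\frac r2=\cosh\frac s2+\frac{|x|^2}8$. So integrating over $N$ is a Weyl fractional integral of order $m_{\mathfrak z}/2$ in the variable $\cosh$ followed by one of order $m_{\mathfrak v}/2$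 in the variable $\cosh\frac\cdot2$. Undoing them, with $-\frac d{d\cosh s}=\mathcal D_1$ and $-\frac{d}{d\cosh(s/2)}=2\mathcal D_2$, and with a half-order integral when the order is a half-integer, gives (I)–(III).

## 4. $N=\mathbb R^2$ by hand, and why the slab fails for $\mathcal R_0^*$

Let $N=\mathbb R^2$, so $m_{\mathfrak v}=n=2$, $Q=1$, $D=a+a'+\frac{|w|^2}4$. By (I), $\varphi(r)$ is a constant times $\int_0^\infty T^{-1}\mathcal D_2e^{-r^2/4T}\,dT=\frac r{2\sinh(r/2)}\int_0^\infty T^{-2}e^{-r^2/4T}dT=\frac2{r\sinh(r/2)}$. Write $\varphi(r)=\frac{c}{2r\sinh(r/2)}$. Then $e^{r/2}\varphi(r)=\frac c{r(1-e^{-r})}\sim\frac cr$, and since $(aa')^{1/2}=D/(2\cosh\frac d2)$,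
$$K=\frac{c\,\coth(d/2)}{d\,D} .$$

In the vertical direction, $X_0'D=a'$ (primes on $X_j$ mean action in $g'$), and (7) gives $X_0'd=-\coth(\frac d2)(1-\frac{2a'}D)=-1+\frac{2a'}D+O(e^{-d})$ for $d\ge1$. Hence
$$k_0=X_0'K=\frac cD\Big[\frac1{d^2}-\frac{a'}D\Big(\frac1d+\frac2{d^2}\Big)+O\Big(\frac{e^{-d}}d\Big)\Big]\qquad(d\ge1).\tag{10}$$
There is a positive tail $D^{-1}d^{-2}$ and a negative core, carried by the region where $D$ is comparable to $a'$. The tail wins once $a'd/D$ is small.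

In the horizontal direction at $g'=e$, $X_1'D=-\frac{x_1}2$ and $X_1'd=-\frac{x_1}D\coth\frac d2$, so
$$\kappa_1(h):=k_1(h,e)=\frac{c\,x_1}{D^2}\Big[\frac1{2d}+\frac1{d^2}+O\Big(\frac{e^{-d}}d\Big)\Big]\qquad(d\ge1).$$
This decays only like $1/d$, but it is odd in $x_1$.

The first thing to try for $\mathcal R_0^*$ is the slab of Section 1. Let us compute what a wide slab sees, namely $m(t,t')=\int_Nk_0\,dw$ for $\delta:=|t-t'|\ge1$. Here $dw=4\pi\,dD$ after integrating over angles, and $D=2(aa')^{1/2}\cosh\frac d2$ gives $\frac{dD}D=\frac12\tanh(\frac d2)\,dd$, with $d$ running over $[\delta,\infty)$. The three terms of (10) behave as follows.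

- The tail contributes $4\pi c\int_\delta^\infty\frac12\tanh(\frac d2)\frac{dd}{d^2}=\frac{2\pi c}\delta+O(e^{-\delta})$.
- In the core, $0\le d-\delta\le2\log\frac D{a+a'}+2\log2$ by (4), so $\frac1d=\frac1\delta+O(\delta^{-2}(1+\log\frac D{a+a'}))$. The core contributes $-4\pi c\,a'\int_{a+a'}^\infty\big(\frac1d+\frac2{d^2}\big)\frac{dD}{D^2}=-4\pi c\,\frac{a'}{a+a'}\big(\frac1\delta+O(\delta^{-2})\big)$. The factor $\frac{a'}{a+a'}$ is $1+O(e^{-\delta})$ if $t'>t$ and $O(e^{-\delta})$ if $t'<t$.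
- The error contributes $O(e^{-\delta})$.

Altogether
$$m(t,t')=\frac{2\pi c}{t-t'}+O\big((t-t')^{-2}\big).$$
For $t'<t$ one sees the tail. For $t'>t$ the core is twice as large as the tail, with the opposite sign. So the layers $0\le t'\le R$, $|t'-t|\ge1$, of an infinitely wide slab contribute $2\pi c\log\frac t{R-t}+O(1)$ at height $t$, which is bounded for $\frac R4\le t\le\frac{3R}4$. The logarithms from above and from below cancel, and the slab produces no counterexample.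

The core, however, is felt only at distance about $a'd$ from the source, while the tail spreads over all larger sizes. If the mass of the layer at height $k$ is concentrated on balls of radius $e^k$ that are very sparse, then outside a small set of points $u$ nobody feels a core, whereas the tail, which varies slowly at large distance, cannot tell the sparse layer from a solid one. All layers then contribute positively, and the logarithm survives. Section 8 carries this out. To do so for every $N$ we first need the analogue of $e^{r/2}\varphi(r)\sim\frac cr$.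

## 5. The profile $\varphi$ near $0$ and at infinity

**Lemma 1.** $\varphi\in C^\infty(0,\infty)$, and:
(i) $\varphi(r)=\beta(\cosh r)$ with $|\beta^{(k)}(X)|\le C(X-1)^{-n/2-k}$ for $1<X\le\cosh10$, $k=0,1,2$;
(ii) $\Phi(r):=e^{Qr/2}\varphi(r)$ satisfies, for some $c>0$ and all $r\ge1$, $\Phi(r)=\frac cr+O(r^{-2})$ and $\Phi'(r)=-\frac c{r^2}+O(r^{-3})$.

From now on $c$ in $\frac cr$ denotes this constant where it matters.

**Step 1: integrating out the time $T$.** The purpose is to replace the Gaussian in (I)–(III) by one explicit function. Since $m_{\mathfrak v}\ge1$, at least one $\mathcal D_2$ occurs in each case, and it may be taken to act first because it stands rightmost. As in Section 4,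
$$\int_0^\infty T^{-1}\mathcal D_2e^{-s^2/4T}\,dT=\frac2{s\sinh(s/2)} .$$
We want to pull the other operators and the $s$-integral out of the $T$-integral. For $\gamma>0$ let $\mathcal P_\gamma$ be the set of $b\in C^\infty(0,\infty)$ such that for every $k$ there is $M_k$ with $b^{(k)}(s)=O(s^{M_k}e^{-\gamma s})$ on $[1,\infty)$. We have $\mathcal D_2e^{-s^2/4T}=\frac s{2\sinh(s/2)}T^{-1}e^{-s^2/4T}$ with $\frac s{2\sinh(s/2)}\in\mathcal P_{1/2}$, and
$$\mathcal D_1\big(b\,T^{-l}e^{-s^2/4T}\big)=-\frac1{\sinh s}\Big(b'-\frac s{2T}b\Big)T^{-l}e^{-s^2/4T},$$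
similarly for $\mathcal D_2$ with $\sinh\frac s2$. So $\mathcal D_1$ takes coefficients in $\mathcal P_\gamma$ to coefficients in $\mathcal P_{\gamma+1}$, and $\mathcal D_2$ takes them to $\mathcal P_{\gamma+1/2}$. Hence $T^{-1}$ times each derivative of $e^{-s^2/4T}$ in (I)–(III) is a finite sum of terms $b_l(s)T^{-l}e^{-s^2/4T}$ with $l\ge2$, $b_l\in\mathcal P_\gamma$, and
$$\gamma=\tfrac Q2,\quad\tfrac{Q+1}2,\quad\tfrac Q2+\tfrac14\qquad\text{in cases (I), (II), (III)},$$
by counting: $\frac{m_{\mathfrak z}}2+\frac{m_{\mathfrak v}}4=\frac Q2$ in (I), half a unit more in (II), and $\frac{n+1}4=\frac Q2+\frac14$ in (III). For $l\ge2$, $\int_0^\infty T^{-l}e^{-s^2/4T}dT=C_ls^{2-2l}$, converging locally uniformly in $s>0$, so the $T$-integral commutes with $\mathcal D_1,\mathcal D_2$. It commutes with $\int_r^\infty ds$ by Fubini: with absolute values inside, the $s$-integrand has an integrable singularity at $s=r$, and at infinity it is $O(s^Me^{s/2}e^{-(Q+1)s/2})$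 in (II), $O(s^Me^{s/4}e^{-(Q/2+1/4)s})$ in (III), that is, $O(s^Me^{-Qs/2})$. Therefore, with
$$F=\mathcal D_1^p\mathcal D_2^q\Big[\frac1{s\sinh(s/2)}\Big],\qquad1+p+q=\tfrac n2\text{ in (I)},\quad\tfrac{n+1}2\text{ in (II), (III)},\quad p=0\text{ in (III)},$$
$\varphi(r)$ is, up to a positive constant,
$$F(r),\qquad\int_r^\infty\frac{\sinh s\;F(s)}{(\cosh s-\cosh r)^{1/2}}ds,\qquad\int_r^\infty\frac{\sinh(s/2)\,F(s)}{(\cosh(s/2)-\cosh(r/2))^{1/2}}ds\tag{11}$$
in cases (I), (II), (III).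

**Step 2: $F$ at infinity.** The purpose is to see that $F\sim\alpha_1s^{-1}e^{-\gamma s}$ with $\alpha_1>0$, together with derivatives. Let $\mathcal S$ be the class of smooth $\Theta$ on $[1,\infty)$ of the form $\Theta=\sum_{l=1}^M\alpha_ls^{-l}+E$ with $E^{(k)}=O(e^{-s/2})$ for all $k$. It is stable under $\frac d{ds}$ and under multiplication by $(1-e^{-s})^{-1}$ and $(1-e^{-2s})^{-1}$, and these multiplications do not change the $\alpha_l$. If $F=e^{-\gamma s}\Theta$, then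
$$\mathcal D_2F=2e^{-(\gamma+1/2)s}(1-e^{-s})^{-1}(\gamma\Theta-\Theta'),\qquad\mathcal D_1F=2e^{-(\gamma+1)s}(1-e^{-2s})^{-1}(\gamma\Theta-\Theta').$$
As $\Theta'$ has no $s^{-1}$ term, both multiply $\alpha_1$ by $2\gamma>0$. We start from $\frac1{s\sinh(s/2)}=e^{-s/2}\frac2{s(1-e^{-s})}$, with exponent $\frac12$ and $\alpha_1=2$. So $F=e^{-\gamma s}\Theta$ with $\Theta\in\mathcal S$, $\alpha_1>0$, and $\gamma$ as in Step 1.

**Step 3: proof of (ii).** In case (I), $\Phi$ is a positive multiple of $\Theta$ and (ii) is immediate. In case (II) put $s=r+v$ and use $\cosh(r+v)-\cosh r=2\sinh\frac v2\sinh(r+\frac v2)$. Since $\sinh(r+v)=\frac12e^{r+v}(1-e^{-2r-2v})$ and $\sinh(r+\frac v2)=\frac12e^{r+v/2}(1-e^{-2r-v})$,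
$$\frac{\sinh(r+v)}{(\cosh(r+v)-\cosh r)^{1/2}}\,e^{-\frac{Q+1}2(r+v)}=\tfrac12e^{-Qr/2}\,e^{(\frac14-\frac Q2)v}(\sinh\tfrac v2)^{-1/2}\,b(r,v),$$
so up to a positive constant
$$\Phi(r)=\int_0^\infty\nu(v)\,b(r,v)\,\Theta(r+v)\,dv,\quad\nu(v)=e^{(\frac14-\frac Q2)v}(\sinh\tfrac v2)^{-1/2},\quad b=\frac{1-e^{-2r-2v}}{(1-e^{-2r-v})^{1/2}} .$$
Here $\nu>0$ and $\int(1+v)\nu\,dv<\infty$, because $\nu\simeq e^{-Qv/2}$ at infinity and $\nu\simeq v^{-1/2}$ at $0$. Also $|b-1|+|\partial_rb|\le Ce^{-2r}$ for $r\ge1$. Insert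
$$\Theta(r+v)=\frac{\alpha_1}{r+v}+O(r^{-2}),\quad\Theta'(r+v)=-\frac{\alpha_1}{(r+v)^2}+O(r^{-3}),\quad\frac1{r+v}=\frac1r+O(vr^{-2}),\quad\frac1{(r+v)^2}=\frac1{r^2}+O(vr^{-3})$$
into $\Phi$ and into $\Phi'=\int\nu(\partial_rb\,\Theta+b\,\Theta')\,dv$. This gives (ii), with $c$ a positive multiple of $\alpha_1\int\nu$. In case (III) use $\cosh\frac{r+v}2-\cosh\frac r2=2\sinh\frac v4\sinh(\frac r2+\frac v4)$. The same computation gives the same formula with $\nu=e^{(\frac18-\frac Q2)v}(\sinh\frac v4)^{-1/2}$, again $\simeq e^{-Qv/2}$ at infinity, and $b=(1-e^{-r-v})(1-e^{-r-v/2})^{-1/2}$, $|b-1|+|\partial_rb|\le Ce^{-r}$. One concludes in the same way.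

**Step 4: smoothness and proof of (i).** The purpose is to show that $\varphi$ blows up at $0$ like $r^{-n}$, with natural derivative bounds. Put $Y=\cosh s$. Smooth even functions of $s$ are smooth functions of $Y\in[1,\infty)$; $s^2/(Y-1)$ is smooth and positive there; $\mathcal D_1=-\frac d{dY}$; and $\mathcal D_2=-\frac{\sinh s}{\sinh(s/2)}\frac d{dY}=-2\big(\frac{Y+1}2\big)^{1/2}\frac d{dY}$. As $\frac1{s\sinh(s/2)}=\frac s{\sinh(s/2)}s^{-2}$, we get $F(s)=H(Y)$, where $H(Y)$ is $(Y-1)^{-1-p-q}$ times a smooth function on $[1,\infty)$. In case (I), where $1+p+q=\frac n2$, this is (i).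

In case (II), (11) becomes $\beta(X)=C\int_0^\infty y^{-1/2}H(X+y)\,dy$. Here $|H^{(k)}(Y)|\le C(Y-1)^{-(n+1)/2-k}$ on bounded sets. For $Y\ge2$ we have $|H^{(k)}(Y)|\le CY^{-(Q+1)/2-k}$, because $H^{(k)}=(-1)^k\mathcal D_1^kF=O(e^{-(\gamma+k)s})$ by Step 2. So we may differentiate under the integral any number of times for $X>1$. The part $y\ge1$ is bounded because $\frac12+\frac{Q+1}2>1$. The part $y\le1$ is at most
$$C\int_0^\infty y^{-1/2}(X-1+y)^{-\frac{n+1}2-k}\,dy=C(X-1)^{-\frac n2-k}.$$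
In case (III) put $Y=\cosh\frac s2$. Then $\mathcal D_2=-\frac12\frac d{dY}$, $F=H(Y)$ with $H=(Y-1)^{-(n+1)/2}\cdot$(smooth), $H^{(k)}=O(Y^{-Q-\frac12-k})$ at infinity, and $\varphi(r)=C\int_0^\infty y^{-1/2}H(\cosh\frac r2+y)\,dy$. The same argument gives the bounds in the variable $\cosh\frac r2$. Finally $\cosh\frac r2=(\frac{1+\cosh r}2)^{1/2}$ is a smooth function of $\cosh r$, and $\cosh\frac r2-1\simeq\cosh r-1$ on bounded sets, so the chain rule gives (i). $\square$

## 6. The kernel of $\mathcal R_j^*$ off the support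

**Lemma 2.** Let $k_j(g,g')=X_j^{g'}K(g,g')$. If $f\in L^2(\rho)$ has compact support, then $\mathcal R_j^*f(g)=\int k_j(g,g')f(g')\,d\rho(g')$ for a.e. $g\notin\operatorname{supp}f$. Moreover $k_j(g,g')=a'^{-Q}\kappa_j(g'^{-1}g)$ with $\kappa_j(h)=k_j(h,e)$.

**Step 1: smooth $f$.** The purpose is to justify the formal integration by parts of Section 3. Let $G_M=\pi^{-1/2}\int_0^MT^{-1/2}e^{-T\Delta}\,dT$. Then $X_jG_M=\mathcal R_j\,m_M(\Delta)$ with $m_M(x)=\pi^{-1/2}\int_0^MT^{-1/2}x^{1/2}e^{-Tx}\,dT\in[0,1]$, and $m_M(x)\to1$ as $M\to\infty$ for each $x>0$. Also $\Delta$ is injective: $\Delta f=0$ gives $\|\nabla f\|_2^2=\langle\Delta f,f\rangle=0$, so $f$ is constant, so $f=0$ as $\rho(S)=\infty$. By the spectral theorem $X_jG_M\to\mathcal R_j$ strongly. The kernel of $G_M$ is nonnegative and symmetric, and increases to $K$. Moreover $K$ is locally integrable on $S\times S$, since $\varphi(r)\le Cr^{-n}$ near $0$ by Lemma 1(i) and $\dim S=n+1$. For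 $f,h\in C_c^\infty$, skew-adjointness gives $\langle X_jG_Mh,f\rangle=-\langle G_Mh,X_jf\rangle$. Letting $M\to\infty$, by dominated convergence on the right,
$$\langle h,\mathcal R_j^*f\rangle=-\iint K(g,g')\,h(g)\,X_jf(g')\,d\rho(g)\,d\rho(g').$$
If the supports are disjoint, $K$ is smooth on $\operatorname{supp}h\times\operatorname{supp}f$, and integrating by parts in $g'$ turns this into $\iint k_j(g,g')h(g)f(g')\,d\rho\,d\rho$. This is the claim for $f\in C_c^\infty$.

**Step 2: general $f$.** We pass to $L^2$ by mollification. Let $U$ be open and relatively compact with $\overline U\cap\operatorname{supp}f=\emptyset$. There are $f_\varepsilon\in C_c^\infty$ with $f_\varepsilon\to f$ in $L^2$ and supports in a fixed compact set disjoint from $\overline U$. Then $\mathcal R_j^*f_\varepsilon\to\mathcal R_j^*f$ in $L^2$, and $\int k_j(g,\cdot)f_\varepsilon\,d\rho\to\int k_j(g,\cdot)f\,d\rho$ uniformly on $U$, since $k_j$ is continuous off the diagonal.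 So the claim holds a.e. on $U$, and countably many such $U$ cover the complement of $\operatorname{supp}f$.

**Step 3: homogeneity.** This gives the last claim. By (9), $K(pg,pg')=a_p^{-Q}K(g,g')$. As $X_j$ is left-invariant, $k_j(pg,pg')=a_p^{-Q}k_j(g,g')$. Take $p=g'$ and the pair $(g'^{-1}g,e)$. $\square$

## 7. The vertical kernel: a condition for positivity

**Lemma 3.** There is $A\ge1$ such that, if $d=d(g,g')\ge A$ and $a'd/D\le1/A$, then $k_0(g,g')\ge\frac c2D^{-Q}d^{-2}>0$.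

*Proof.* Since $w$ does not depend on $a'$, $0<X_0'V=2a'(a+a'+\frac{|x_w|^2}4)\le2a'D$. By (7) with $Y=X_0'$,
$$X_0'd=-\coth(\tfrac d2)\Big(1-\frac{X_0'V}V\Big)=-1+\epsilon,\qquad|\epsilon|\le C\Big(e^{-d}+\frac{a'}D\Big)\quad(d\ge1).$$
Hence $k_0=(aa')^{-Q/2}\big[-\frac Q2\varphi+\varphi'X_0'd\big]=(aa')^{-Q/2}\big[-\frac Q2\varphi-\varphi'+\epsilon\varphi'\big]$, evaluated at $d$. Now the leading terms cancel: from $\varphi=e^{-Qr/2}\Phi$ we get $-\frac Q2\varphi-\varphi'=-e^{-Qd/2}\Phi'(d)$, which by Lemma 1(ii) is $e^{-Qd/2}(\frac c{d^2}+O(d^{-3}))$. Also $|\varphi'|\le Ce^{-Qd/2}/d$. With (6),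
$$k_0=D^{-Q}(1+e^{-d})^Q\Big[\frac c{d^2}+O(d^{-3})+O\Big(\frac{e^{-d}+a'/D}d\Big)\Big].$$
Under the hypothesis $\frac{a'/D}d\le\frac1{A\,d^2}$, so for $A$ large the bracket is at least $\frac c{2d^2}$. $\square$

Compare with (10): the term $a'/(Dd)$ is the core, and the hypothesis of Lemma 3 keeps us out of it.

## 8. Sparse layers: $\mathcal R_0^*$ is not of weak type $(1,1)$

Let $R$ be a large integer, $\Lambda=10R$, $B=B(e^\Lambda)$ and $B'=B(e^\Lambda/(2C_0))$. With $A$ from Lemma 3 put $A_2=21A$, $A_1=C_0(2A_2+1)$. The sparsity parameter is $L$, with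
$$L^Q=C_3R^{Q+1},$$
where $C_3$ is chosen in Step 2 independently of $R$. For $R$ large, $2C_0\le L\le e^R$. The power $R^{Q+1}$ is dictated as follows. Distances below are up to $21R$, so by Lemma 3 the core of a source at height $k$ has radius about $Re^k$, and it occupies a fraction $(R/L)^Q$ of space. There are $R$ layers, so we need $R(R/L)^Q$ to be small.

**Step 1: the test function.** We build $R$ layers, each of which looks like a solid layer of density about $1$ at sizes above $Le^k$. For $k=1,\dots,R$ let $r_k=Le^k$ and let $\{u_{k,i}\}_{i\le N_k}$ be a maximal subset of $B$ with $\|u_{k,i}^{-1}u_{k,i'}\|\ge r_k$ for $i\ne i'$. By maximality the sets $u_{k,i}B(r_k)$ cover $B$. The sets $u_{k,i}B(r_k/2C_0)$ are disjoint by the quasi-triangle inequality, and they lie in $B(Ce^\Lambda)$ since $r_k\le e^{2R}$. So $N_k\le C|B|r_k^{-Q}$, with $C$ independent of $C_3$ and $R$. Let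
$$E_{k,i}=\{(u',e^{t'}):\|u_{k,i}^{-1}u'\|<e^k,\ |t'-k|<\tfrac14\},\qquad E=\bigcup_{k,i}E_{k,i},\qquad f=L^Q\chi_E .$$
The $E_{k,i}$ are disjoint: for different $k$ by the condition on $t'$, for equal $k$ since $e^k\le r_k/2C_0$. Also $L^Q\rho(E_{k,i})=\frac12\omega r_k^Q=\frac12|u_{k,i}B(r_k)|$, so
$$\|f\|_1=\sum_kN_k\,\tfrac12\omega r_k^Q\le C|B|R .\tag{12}$$

**Step 2: removing the cores.** We discard the points that could feel a negative core. Let $Z=\bigcup_{k,i}\{(u,e^t):0\le t\le R,\ \|u_{k,i}^{-1}u\|<A_1Re^k\}$. Then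
$$\rho(Z)\le R\sum_kN_k\,\omega(A_1R)^Qe^{Qk}\le CR\cdot R\cdot R^QL^{-Q}|B|=\frac C{C_3}R|B| .$$
With $c_2=(2C_0)^{-Q}$, so that $|B'|=c_2|B|$, choose $C_3$ so that $\rho(Z)\le\frac12c_2|B|R$. For $\Omega=\{(u,e^t):u\in B',\ 0\le t\le R\}\setminus Z$ we get
$$\rho(\Omega)\ge\tfrac12c_2|B|R .\tag{13}$$

**Step 3: positivity.** We check that Lemma 3 applies to every pair $g=(u,e^t)\in\Omega$, $g'=(u',e^{t'})\in E_{k,i}$. First $a'\le2e^k$, and
$$\|u'^{-1}u\|\ge C_0^{-1}\|u_{k,i}^{-1}u\|-\|u_{k,i}^{-1}u'\|\ge\Big(\frac{A_1R}{C_0}-1\Big)e^k\ge2A_2Re^k\ge A_2Ra' .$$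
So $D\ge A_2Ra'$ by (5), and also $D\ge a$. By (4), $e^d\ge\frac{D^2}{4aa'}\ge\frac{A_2R}4$, so $d\ge A$ for $R$ large. In the other direction $a,a'\ge1$, so $e^d\le\frac{D^2}{aa'}\le D^2\le Ce^{2\Lambda}$ and $d\le21R$ for $R$ large. Therefore $a'd/D\le\frac{21R}{A_2R}=\frac1A$, and Lemma 3 gives
$$k_0(g,g')\ge\tfrac c2D^{-Q}d^{-2}>0\qquad(g\in\Omega,\ g'\in E).\tag{14}$$
Since $\operatorname{supp}f\subset\bigcup_{k,i}\{\|u_{k,i}^{-1}u'\|\le e^k,|t'-k|\le\frac14\}$ and $\|u_{k,i}^{-1}u\|\ge A_1Re^k$ on $\Omega$, the set $\Omega$ is disjoint from $\operatorname{supp}f$. So Lemma 2 applies on $\Omega$.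

**Step 4: one layer contributes about $1/|t-k|$.** Here we show that the tail sees layer $k$ as solid. Fix $g=(u,e^t)\in\Omega$ and $k$. Let $\ell_i=\|u_{k,i}^{-1}u\|$ and $I_k=\{i:\ell_i\ge2C_0Le^{\max(t,k)}\}$. Let $i\in I_k$, $g'\in E_{k,i}$, $q\in u_{k,i}B(r_k)$. Then $\ell_i\le C_0\|q^{-1}u\|+C_0r_k\le C_0\|q^{-1}u\|+\frac12\ell_i$, so $\ell_i\le2C_0\|q^{-1}u\|$, and by (5)
$$D\le e^t+2e^k+C_0(e^k+\ell_i)\le C\ell_i\le C\|q^{-1}u\| .$$
By (4), $0<d\le2\log D-t-t'\le2\log\|q^{-1}u\|-t-k+C$. So (14) bounds $k_0(g,g')$ below, uniformly in $g'\in E_{k,i}$ and $q\in u_{k,i}B(r_k)$. As $\int_{E_{k,i}}f\,d\rho=\frac12|u_{k,i}B(r_k)|$,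
$$\int_{E_{k,i}}k_0(g,\cdot)f\,d\rho\ \ge\ c\int_{u_{k,i}B(r_k)}\|q^{-1}u\|^{-Q}\big(2\log\|q^{-1}u\|-t-k+C\big)^{-2}\,dq .$$
Which $q$ are covered? Suppose $4C_0^2Le^{\max(t,k)}\le\|q^{-1}u\|<e^\Lambda/(2C_0)$. Since $u\in B'$, $\|q\|<C_0\cdot2\cdot\frac{e^\Lambda}{2C_0}$, so $q\in B$ and $q\in u_{k,i}B(r_k)$ for some $i$. For this $i$, $\ell_i\ge C_0^{-1}\|q^{-1}u\|-r_k\ge4C_0Le^{\max(t,k)}-Le^k\ge2C_0Le^{\max(t,k)}$, so $i\in I_k$. Sum over $i\in I_k$ (the other terms are positive by (14)) and use polar coordinates, $\int\Upsilon(\|v\|)\|v\|^{-Q}dv=Q\omega\int\Upsilon(e^\sigma)\,d\sigma$ for $\Upsilon\ge0$: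
$$\sum_i\int_{E_{k,i}}k_0(g,\cdot)f\,d\rho\ge c\int_{\max(t,k)+\log(4C_0^2L)}^{\Lambda-\log(2C_0)}\frac{d\sigma}{(2\sigma-t-k+C)^2}\ge\frac c2\Big[\frac1{|t-k|+C\log R}-\frac1{17R}\Big]$$
for $R$ large, since $2\max(t,k)-t-k=|t-k|$, $\log L\le C\log R$ and $2\Lambda-t-k\ge18R$. If $|t-k|\le\frac R2$ and $R$ is large, the first fraction is at least $\frac1R$, so the bracket is at least $\frac12(|t-k|+C\log R)^{-1}$.

**Step 5: adding the layers.** The aim is the lower bound $\log R$ on $\Omega$. For each integer $1\le m\le\frac R2-1$ take $k=\lfloor t\rfloor+m$ if $t\le\frac R2$, and $k=\lceil t\rceil-m$ if $t>\frac R2$. Then $k\in[1,R]$, $|t-k|\le m$, and different $m$ give different $k$. The remaining layers contribute positively by (14). By Lemma 2, for a.e. $g\in\Omega$ and $R$ large,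
$$\mathcal R_0^*f(g)\ge c\sum_{1\le m\le R/2-1}\frac1{m+C\log R}\ge c_4\log R,\tag{15}$$
because the sum is at least $\log\frac{R/2-1+C\log R}{1+C\log R}\ge\frac12\log R$ for $R$ large. With $\lambda=\frac12c_4\log R$, (12), (13) and (15) give
$$\lambda\,\rho(|\mathcal R_0^*f|>\lambda)\ge\lambda\,\rho(\Omega)\ge c\,(\log R)\,\|f\|_1,$$
$c>0$ independent of $R$. Letting $R\to\infty$ proves Theorem A(ii). $\square$

## 9. The horizontal kernels: $1/\tau$ times an odd function

Fix $j\ge1$ for Sections 9–12. Take $g'=e$, $h=(u,a)$, $u=(x,z)$, so $D=\big((1+a+\frac{|x|^2}4)^2+|z|^2\big)^{1/2}\ge1$ and $d=d(h,e)$.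

**Step 1: size of $\kappa_j$.** We differentiate along $X_j$ in $g'$ at $e$. This does not move $a'$, and it moves $w$ to $(x-se_j,z-\frac s2[e_j,x])$ if $j\le m_{\mathfrak v}$, and to $(x,z-se_k)$ if $j=m_{\mathfrak v}+k$. So
$$X_j'V=-\big(1+a+\tfrac{|x|^2}4\big)x_j-z\cdot[e_j,x]\ \ (j\le m_{\mathfrak v}),\qquad X_j'V=-2z_k\ \ (j=m_{\mathfrak v}+k).$$
As $|x|\le2D^{1/2}$, $|z|\le D$, $D\ge1$, we have $|X_j'V|\le CD^{3/2}$. By (7), $X_j'd=X_j'V/(V\tanh\frac d2)$. By Lemma 1, $\varphi'=e^{-Qd/2}(\Phi'-\frac Q2\Phi)=-\frac{cQ}2d^{-1}e^{-Qd/2}(1+O(d^{-1}))$; this time the leading term does not cancel. With (6), for $d\ge1$,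
$$\kappa_j=a^{-Q/2}\varphi'(d)\,X_j'd=-\tfrac{cQ}2\,d^{-1}V^{-\frac Q2-1}X_j'V\,(1+O(d^{-1})),\qquad|\kappa_j|\le CD^{-Q-\frac12}d^{-1}.\tag{16}$$

**Step 2: the region $t\ge-1$, $d\ge1$ is harmless.** By (5), $D\ge\frac12(1+a+\|u\|)$, so
$$\int|\kappa_j|\,d\rho\le C\int_{-1}^\infty\int_N(1+a+\|u\|)^{-Q-\frac12}\,du\,dt\le C\int_{-1}^\infty(1+e^t)^{-1/2}\,dt<\infty .$$

**Step 3: the region $t\le-1$.** We isolate the non-integrable part. Put $\tau=-t\ge1$. By (5), $d\ge\tau$; by (4), $d-\tau=2\log D-2\log(1+e^{-d})\le2\log D$. So $|\frac1d-\frac1\tau|\le2\tau^{-2}\log D$, and $D\le2+\|u\|$. Next, replacing $a$ by $0$ in $V^{-Q/2-1}X_j'V$ costs $O(a(1+\|u\|)^{-Q-\frac12})$, since $|\partial_aV|\le2D$ and $|\partial_aX_j'V|\le2D^{1/2}$. Here $a=e^{-\tau}\le C\tau^{-1}$. Finally the factor $1+O(d^{-1})$ costs $O(\tau^{-2}D^{-Q-\frac12})$. Hence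
$$\kappa_j(u,a)=\tau^{-1}\eta(u)+O\big(\tau^{-2}(1+\log(1+\|u\|))(1+\|u\|)^{-Q-\frac12}\big),\tag{17}$$
where, with $V_0=(1+\frac{|x|^2}4)^2+|z|^2$,
$$\eta=\tfrac{cQ}2V_0^{-\frac Q2-1}\big[(1+\tfrac{|x|^2}4)x_j+z\cdot[e_j,x]\big]\ (j\le m_{\mathfrak v}),\qquad\eta=cQ\,V_0^{-\frac Q2-1}z_k\ (j=m_{\mathfrak v}+k).$$
The error in (17) is integrable over $N\times\{t\le-1\}$, and $|\eta|\le C(1+\|u\|)^{-Q-\frac12}$, so $\eta\in L^1(N)$. Moreover $\eta$ is odd under $(x,z)\mapsto(-x,z)$, respectively $(x,z)\mapsto(x,-z)$. For $N=\mathbb R^2$ this reads $\eta=\frac c2x_1(1+\frac{|x|^2}4)^{-2}$, in agreement with Section 4.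

The plan that suggests itself is to treat $d\lesssim1$ as a Calderón–Zygmund singular integral and the rest by (2). It stops exactly here: by (17), $\int_{\{d\ge1\}}|\kappa_j|\,d\rho\ge\|\eta\|_1\int_1^\infty\frac{d\tau}\tau-C=\infty$. The main term $\tau^{-1}\eta$ is an operator of the kind (1), and only its cancellation, the oddness of $\eta$, can help.

## 10. Local part, integrable part, and the operator $W$

It suffices to prove the weak type inequality for bounded compactly supported $f$. Indeed, for $f\in L^1\cap L^2$ choose $f_k\in C_c^\infty$ with $f_k\to f$ in $L^1$ and $L^2$. Along a subsequence $\mathcal R_j^*f_k\to\mathcal R_j^*f$ a.e., so $1_{\{|\mathcal R_j^*f|>\lambda\}}\le\liminf_k1_{\{|\mathcal R_j^*f_k|>\lambda\}}$ a.e., and Fatou's lemma gives the inequality for $f$. From now on $f$ is bounded with compact support.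

**Step 1: the splitting.** We cut off the diagonal without losing left invariance. Let $\{g_i\}$ be a maximal $1$-separated subset of $(S,d)$ and $\{E_i\}$ a measurable partition of $S$ with $E_i\subset B_d(g_i,1)$. Let $\psi\in C_c^\infty(B_d(e,3))$, $0\le\psi\le1$, $\psi=1$ on $B_d(e,2)$, and $\psi_i(g)=\psi(g_i^{-1}g)$. If a point $g$ lies in $m$ of the balls $B_d(g_i,3)$, then $m$ disjoint balls $B_d(g_i,\frac12)$ lie in $B_d(g,\frac72)$. By left invariance of $d$ and $\rho_L$, $m$ is at most some fixed $N_0$. Let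
$$\mathcal R_{\mathrm{loc}}f=\sum_i\psi_i\,\mathcal R_j^*(1_{E_i}f),\qquad\theta(g,g')=\sum_i\psi_i(g)1_{E_i}(g') .$$
The first sum is finite. We have $0\le\theta\le1$, $\theta=1$ if $d(g,g')<1$, and $\theta=0$ if $d(g,g')>4$. Where $\psi_i(g)\ne1$ we have $d(g,g_i)\ge2$, so $g\notin\operatorname{supp}(1_{E_i}f)$, and Lemma 2 gives
$$\mathcal R_j^*f-\mathcal R_{\mathrm{loc}}f=\sum_i(1-\psi_i)\mathcal R_j^*(1_{E_i}f)=\int(1-\theta)\,k_j(\cdot,g')f(g')\,d\rho(g').$$

**Step 2: extracting $W$.** We subtract the main term of (17). With $f_{t'}(u)=f(u,e^{t'})$ let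
$$Wf(u,t)=\int_{t'\ge t+1}\frac1{t'-t}\,(f_{t'}*\eta_{(t')})(u)\,dt' .\tag{18}$$
Since $g'^{-1}g=(\delta_{1/a'}(u'^{-1}u),a/a')$, the kernel of $W$ is $a'^{-Q}$ times $\tau^{-1}1_{\{\tau\ge1\}}\eta$ evaluated at $g'^{-1}g$. Compare it with $(1-\theta)k_j$, where $k_j=a'^{-Q}\kappa_j(g'^{-1}g)$. If $d(g,g')<1$, both vanish (for $W$ because $d\ge\tau$). If $1\le d(g,g')\le4$, both are $a'^{-Q}$ times a quantity bounded by a constant, as $\{1\le d(h,e)\le4\}$ is compact. If $d(g,g')>4$, then $\theta=0$, and the difference is controlled by Section 9: Step 2 where $\tau<1$, and (17) where $\tau\ge1$. So the kernel of $\mathcal R_j^*-\mathcal R_{\mathrm{loc}}-W$ satisfies (2), and this operator is bounded on $L^1(\rho)$.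

**Step 3: $\mathcal R_{\mathrm{loc}}$ is of weak type $(1,1)$.** We reduce to the Calderón–Zygmund theorem in $\mathbb R^{n+1}$. At each point at most $N_0$ summands are nonzero, so $\rho(|\mathcal R_{\mathrm{loc}}f|>\lambda)\le\sum_i\rho(|\psi_i\mathcal R_j^*(1_{E_i}f)|>\lambda/N_0)$. Since $\sum_i\|1_{E_i}f\|_1=\|f\|_1$, a uniform weak type bound for the maps $f\mapsto\psi_i\mathcal R_j^*(1_{E_i}f)$ suffices. As $\mathcal R_j^*$ commutes with left translations, and these multiply $\rho$ by constants, we may take $g_i=e$. Then it is enough to bound $\mathcal R_\flat=\psi\,\mathcal R_j^*\,\psi^\sharp$, where $\psi^\sharp\in C_c^\infty(B_d(e,\frac32))$ equals $1$ on $B_d(e,1)$.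

In the coordinates $p=(x,z,t)\in\mathbb R^{n+1}$, $\rho$ is Lebesgue measure, and $\mathcal R_\flat$ is $L^2$-bounded. By Lemma 2 its kernel off the diagonal is $\psi(p)k_j(p,p')\psi^\sharp(p')$, supported in a compact set where $d<\frac92$. By (4), $\cosh d-1=q(p,p'):=\frac V{2aa'}-2$ is smooth. On compact sets $d$ is comparable to the Euclidean distance, so $q\simeq|p-p'|^2$. As $q\ge0$ vanishes on the diagonal, so does its full gradient. Hence $|\nabla q|\le C|p-p'|$ and $|\nabla^2q|\le C$. With Lemma 1(i), $K=(aa')^{-Q/2}\beta(1+q)$ satisfies on this compact set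
$$|\nabla K|\le C\big(|\beta|+|\beta'||\nabla q|\big)\le C|p-p'|^{-n-1},$$
$$|\nabla^2K|\le C\big(|\beta|+|\beta'|(|\nabla q|+|\nabla^2q|)+|\beta''||\nabla q|^2\big)\le C|p-p'|^{-n-2},$$
with $\beta,\beta',\beta''$ taken at $1+q$. So the kernel of $\mathcal R_\flat$ is $O(|p-p'|^{-n-1})$ with $p'$-gradient $O(|p-p'|^{-n-2})$. An $L^2$-bounded operator with such a kernel satisfies the Hörmander condition on $\mathbb R^{n+1}$ and is of weak type $(1,1)$.

It remains to bound $W$.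

## 11. Cutting $\eta$ into mean-zero pieces of compact support

The operator $W$ is $W_\eta$ in the notation (1), but $\eta$ has only the decay $\|u\|^{-Q-\frac12}$. We cut it dyadically, and a translation in $t$ turns size $2^m$ into size $1$.

**Step 1: the pieces.** Let $\vartheta\in C_c^\infty([0,1))$ be nonincreasing with $0\le\vartheta\le1$, $\vartheta=1$ on $[0,\frac14]$. Put $\chi_0=\vartheta(\|u\|^2)$, $\chi_m=\vartheta(4^{-m}\|u\|^2)-\vartheta(4^{1-m}\|u\|^2)$ for $m\ge1$. These are smooth since $\|u\|^2$ is a polynomial, nonnegative, and add up to $1$. For $m\ge1$, $\chi_m$ is supported in $2^{m-2}\le\|u\|\le2^m$. Put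
$$\zeta^m(u)=2^{m/2}\,2^{mQ}\,(\eta\chi_m)(\delta_{2^m}u).$$
We claim that the functions $\zeta=\zeta^m$ satisfy, uniformly in $m$,
$$\operatorname{supp}\zeta\subset B(1),\quad\int\zeta=0,\quad|\zeta|\le C,\quad|\zeta(wv)-\zeta(w)|\le C\|v\|^{1/2}\ \ \forall w,v\in N .\tag{19}$$
The support is clear (enlarge nothing: $\vartheta$ has compact support in $[0,1)$). The integral vanishes because $\eta$ is odd as in Section 9 and $\chi_m$ depends only on $\|u\|$. For the bounds with $m\ge1$, let $b=2^m\ge2$. On $\frac14\le\|u\|\le1$,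
$$b^{Q+\frac12}\eta(\delta_bu)=\tfrac{cQ}2\big[(b^{-1}+\tfrac{|x|^2}4)^2+|z|^2\big]^{-\frac Q2-1}\big[(b^{-1}+\tfrac{|x|^2}4)x_j+z\cdot[e_j,x]\big],$$
respectively $b^{-1/2}\,cQ[\cdots]^{-\frac Q2-1}z_k$ with the same first bracket. This is smooth in $(u,b^{-1})$ on $\{\frac14\le\|u\|\le1\}\times[0,1]$, as the bracket is at least $\|u\|^2\ge\frac1{16}$; respectively it is $b^{-1/2}\le1$ times such a function. It is multiplied by $\chi_m(\delta_{2^m}u)=\vartheta(\|u\|^2)-\vartheta(4\|u\|^2)$, which does not depend on $m$. So the $\zeta^m$, including $\zeta^0=\eta\chi_0$, are bounded in $C^1$ uniformly in $m$. For the last bound in (19): if $\|v\|\ge1$, use $|\zeta|\le C$. If $\|v\|\le1$ and neither $w$ nor $wv$ is in $B(1)$, the left side is $0$. Otherwise $w$ is bounded and $wv-w=(x_v,z_v+\frac12[x_w,x_v])$ has Euclidean size at most $C\|v\|^{1/2}$, while the gradient of $\zeta$ is bounded.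

**Step 2: summing the pieces.** We show that a uniform bound for $W_\zeta$ under (19) is enough. One computes $(\eta\chi_m)_{(t')}=2^{-m/2}\zeta^m_{(t'+m\log2)}$. Let $\mathcal T_mf(u,t)=f(u,t-m\log2)$, an isometry for $du\,dt$. Substituting $s=t'+m\log2$ in (1),
$$W=\sum_{m\ge0}2^{-m/2}\,\mathcal T_m^{-1}W_{\zeta^m}\mathcal T_m .$$
For each $t$ everything converges absolutely for a.e. $u$, as $\int_N\int_{t'\ge t+1}|f_{t'}|*|\eta_{(t')}|\,dt'\,du\le\|\eta\|_1\|f\|_1$. Suppose $|\{|W_\zeta f|>\lambda\}|\le C\lambda^{-1}\|f\|_1$ uniformly under (19). Distribute the level as $\lambda_m=c2^{-m/4}\lambda$ with $\sum_m\lambda_m\le\lambda$. Then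
$$\rho(|Wf|>\lambda)\le\sum_m\frac{C2^{-m/2}\|f\|_1}{\lambda_m}\le\frac C\lambda\|f\|_1 .$$
So Theorem A(i) follows from the next proposition.

## 12. The weak type bound for $W_\zeta$ with $\int\zeta=0$

**Proposition 4.** Under (19), $|\{|W_\zeta f|>\lambda\}|\le C\lambda^{-1}\|f\|_{L^1(N\times\mathbb R)}$ for $f$ bounded with compact support and $\lambda>0$, with $C$ depending only on $N$ and the constants in (19).

Cancellation gives $L^2$ almost orthogonality between layers, so one would like to truncate $f$ and use $L^2$. The question is at which height. Outside a set of measure $C\|f\|_1/\lambda$, a maximal function in $t$ bounds the averages of (a smoothed) $|f|$ over intervals $[t,t+r]$ by $\lambda$. This controls the amount of $|f|$ in a unit window near $s$ only by $\lambda(s-t)$, not by $\lambda$. So we truncate $f_s$ at the height $\lambda(s-t)$, which depends on the point $t$ where we evaluate. The weight $\frac1{s-t}$ appears squared in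 the $L^2$ norm, and for a number $G\ge0$
$$\int_1^\infty\frac{G\,1_{\{G\le\lambda y\}}}{y^2}\,dy\le\lambda ,$$
so the growing truncation height costs nothing. The proof is an implementation of this inequality.

**Step 1: smoothed layers.** We set up averages that vary slowly at size $e^s$. Let $P(u)=(1+\|u\|)^{-Q-1}$, and
$$H_s=|f_s|*P_{(s)},\qquad\bar H_s=\int_{s-1}^{s+1}H_\sigma\,d\sigma,\qquad G_\sigma=\int_\sigma^{\sigma+1}H_{s'}\,ds' .$$
Then $\iint H\,du\,ds=\|P\|_1\|f\|_1$. For $\|v\|\le b$, $\|u\|\le C_0(\|uv\|+b)$ gives $P(uv)\le C_bP(u)$. After dilation,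
$$H_\sigma(uv)\le C_bH_\sigma(u)\ \text{ if }\|v\|\le be^\sigma;\qquad\bar H_s(uv)\le C_1\bar H_s(u)\ \text{ if }\|v\|\le e^s,\tag{20}$$
the second with $C_1=C_b$ for $b=e$, because $e^s\le e\cdot e^\sigma$ for $\sigma\ge s-1$.

**Step 2: the exceptional set.** It collects the points where $H$ is too large above $t$. Let
$$\mathcal E=\Big\{(u,t):\sup_{r>0}\frac1r\int_t^{t+r}H_\sigma(u)\,d\sigma>\frac\lambda{2C_1}\Big\}.$$
The one-sided maximal theorem in $t$, for each $u$, gives $|\mathcal E|\le C\|f\|_1/\lambda$. If $(u,t)\notin\mathcal E$ and $s\ge t+1$, then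
$$\bar H_s(u)\le\int_t^{s+1}H_\sigma(u)\,d\sigma\le\frac\lambda{2C_1}(s+1-t)\le\frac\lambda{C_1}(s-t).$$

**Step 3: truncation.** We replace $f_s$ by a function depending on $t$ without changing $W_\zeta f$ off $\mathcal E$. For $s\ge t+1$ let
$$f_s^t=f_s\,1_{\{\bar H_s\le\lambda(s-t)\}},\qquad F_s^t=f_s^t*\zeta_{(s)},\qquad\widetilde Wf(u,t)=\int_{s\ge t+1}\frac1{s-t}F_s^t(u)\,ds .$$
Let $(u,t)\notin\mathcal E$. Only points $u'$ with $\|u'^{-1}u\|\le e^s$ matter in $(f_s*\zeta_{(s)})(u)$. By (20) and Step 2 they satisfy $\bar H_s(u')\le C_1\bar H_s(u)\le\lambda(s-t)$, i.e. $f_s^t(u')=f_s(u')$. So $W_\zeta f=\widetilde Wf$ off $\mathcal E$. By Chebyshev's inequality it suffices to show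
$$\|\widetilde Wf\|_{L^2(N\times\mathbb R)}^2\le C\lambda\|f\|_1 .\tag{21}$$

**Step 4: almost orthogonality.** This is where $\int\zeta=0$ enters. Let $s\le s'$. The substitution $u=u''v$ gives
$$\int\zeta_{(s)}(u''^{-1}u)\,\zeta_{(s')}(u'^{-1}u)\,du=\int\zeta_{(s)}(v)\big[\zeta_{(s')}(u'^{-1}u''v)-\zeta_{(s')}(u'^{-1}u'')\big]\,dv .$$
On the support of $\zeta_{(s)}$, $\|v\|\le e^s$, so by (19) the bracket is at most $Ce^{-Qs'}(e^{-s'}\|v\|)^{1/2}\le Ce^{-Qs'}e^{-(s'-s)/2}$. It vanishes unless $u'^{-1}u''v$ or $u'^{-1}u''$ has norm at most $e^{s'}$, hence unless $\|u'^{-1}u''\|\le2C_0e^{s'}$. As $\int|\zeta_{(s)}|\le C$,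
$$|\langle F^t_s,F^t_{s'}\rangle|\le Ce^{-(s'-s)/2}\int|f_s^t(u)|\int|f_{s'}^t(u')|\,e^{-Qs'}1_{\{\|u'^{-1}u\|\le2C_0e^{s'}\}}\,du'\,du .\tag{22}$$

**Step 5: the truncation passes to $G$.** We integrate the inner integral of (22) over a unit window and keep track of the truncation. For $\sigma\ge t+1$ put
$$J(t,\sigma,u)=\int_\sigma^{\sigma+1}\int|f^t_{s'}(u')|\,e^{-Qs'}1_{\{\|u'^{-1}u\|\le2C_0e^{s'}\}}\,du'\,ds' .$$
Since $e^{-Qs'}1_{\{\|w\|\le2C_0e^{s'}\}}\le CP_{(s')}(w)$, we have $J\le CG_\sigma(u)$. If $J\ne0$, there are $s_0'\in[\sigma,\sigma+1]$ and $u_0'$ with $\|u_0'^{-1}u\|\le2C_0e^{s_0'}$ and $\bar H_{s_0'}(u_0')\le\lambda(s_0'-t)$. For every $s'\in[\sigma,\sigma+1]$ we have $\|u_0'^{-1}u\|\le2C_0e\cdot e^{s'}$, so (20) gives $G_\sigma(u)\le CG_\sigma(u_0')$. And $[\sigma,\sigma+1]\subset[s_0'-1,s_0'+1]$ gives $G_\sigma(u_0')\le\bar H_{s_0'}(u_0')\le\lambda(\sigma+1-t)$. Thus for some $C_2$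
$$J(t,\sigma,u)\le C\,G_\sigma(u)\,1_{\{G_\sigma(u)\le C_2\lambda(\sigma+1-t)\}} .\tag{23}$$

**Step 6: conclusion.** We insert (22), (23) into the $L^2$ norm. Since $f$ is bounded with compact support, the $F_s^t$ are bounded in $L^2(N)$ and vanish for $s$ outside a compact interval, so
$$\|\widetilde Wf\|_2^2\le2\int_{\mathbb R}\iint_{t+1\le s\le s'}\frac{|\langle F_s^t,F_{s'}^t\rangle|}{(s-t)(s'-t)}\,ds\,ds'\,dt .$$
Split $s'\in[s+k,s+k+1)$, $k\ge0$. There $e^{-(s'-s)/2}\le e^{-k/2}$ and $s'-t\ge(s-t)+k$. Use $|f_s^t|\le|f_s|$, apply (23) with $\sigma=s+k$, and integrate in $t$ with $y=s-t\ge1$: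
$$\|\widetilde Wf\|_2^2\le C\sum_{k\ge0}e^{-k/2}\int_{\mathbb R}\int_N|f_s(u)|\Big[\int_1^\infty\frac{G_{s+k}(u)\,1_{\{G_{s+k}(u)\le C_2\lambda(y+k+1)\}}}{y(y+k)}\,dy\Big]du\,ds .$$
Write $G=G_{s+k}(u)$. If $G\le2C_2\lambda(k+2)$, the bracket is at most $G\int_1^\infty y^{-2}dy\le2C_2\lambda(k+2)$. Otherwise the indicator forces $y\ge\frac G{C_2\lambda}-k-1\ge\frac G{2C_2\lambda}$, and the bracket is at most $G\cdot\frac{2C_2\lambda}G=2C_2\lambda$. So the bracket is at most $C\lambda(k+2)$ in all cases. As $\sum_k(k+2)e^{-k/2}<\infty$, (21) follows. $\square$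

With Sections 10 and 11 this proves Theorem A(i), and Theorem A is complete.

## 13. Linear combinations, indicator functions, and $p\to1$

*Proof of Theorem B.*

**Part 1.** We have $(X\Delta^{-1/2})^*=\sum_j\bar c_j\mathcal R_j^*$. If $c_0=0$, this is a finite sum of operators of weak type $(1,1)$, hence of weak type $(1,1)$. If $c_0\ne0$ and it were of weak type $(1,1)$, then so would be $\mathcal R_0^*=\bar c_0^{-1}\big((X\Delta^{-1/2})^*-\sum_{j\ge1}\bar c_j\mathcal R_j^*\big)$, contradicting Theorem A(ii).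

**Part 2.** In Section 8, $f=L^Q\chi_E$ is a multiple of an indicator, and the weak type inequality is homogeneous in $f$ (replace $\lambda$ by a multiple). So restricted weak type fails. For the second claim take the same $f$ and $\lambda=\frac12c_4\log R$. Since $|f|\le L^Q=C_3R^{Q+1}$, for $R$ large $|f|/\lambda\le CR^{Q+1}$, so the right-hand side is at most $C\|f\|_1(1+\Psi(CR^{Q+1}))=o(\log R)\,\|f\|_1$. The left-hand side is at least $c\,(\log R)\|f\|_1$ by Section 8. These are incompatible for large $R$.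

**Part 3.** Let $j\ge1$, $1<p\le2$. Since $\mathcal R_j^*$ is $L^p$-bounded, density and Fatou's lemma let us take $f$ bounded with compact support. Split $f=f1_{\{|f|>\lambda\}}+f1_{\{|f|\le\lambda\}}$, and apply the weak $(1,1)$ bound to the first part and the $L^2$ bound to the second:
$$\rho(|\mathcal R_j^*f|>2\lambda)\le\frac C\lambda\int_{|f|>\lambda}|f|\,d\rho+\frac C{\lambda^2}\int_{|f|\le\lambda}|f|^2\,d\rho\le C\lambda^{-p}\|f\|_p^p,$$
because $|f|\le\lambda^{1-p}|f|^p$ where $|f|>\lambda$ and $|f|^2\le\lambda^{2-p}|f|^p$ where $|f|\le\lambda$. Here $C$ does not depend on $p$, so the weak $(p,p)$ norm is $O(1)$.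

For $j=0$ take $f$ from Section 8 with $R=\lceil e^{1/(p-1)}\rceil$ and $p$ close to $1$. As $R\le2e^{1/(p-1)}$, $R^{p-1}$ is bounded, and
$$\|f\|_p^p=L^{Q(p-1)}\|f\|_1=(C_3R^{Q+1})^{p-1}\|f\|_1\le C\|f\|_1 .$$
With $\lambda=\frac12c_4\log R\ge\frac{c_4}{2(p-1)}$, (12), (13) and (15) give $\lambda^p\rho(|\mathcal R_0^*f|>\lambda)\ge c\,(p-1)^{-p}\|f\|_1\ge c\,(p-1)^{-p}\|f\|_p^p$. Taking $p$-th roots, the weak $(p,p)$ norm is at least $c/(p-1)$. $\square$
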